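# Critical curves, vanishing cycles, and a module with one generator

## 1. The module $\mathcal O_X[\partial_t]\delta$ and the lowest piece of its vanishing cycles

Let $X$ be a small open ball about $\mathbf 0$ in $\mathbb C^{n+1}$ with coordinates $(z_0,\dots,z_n)$, and let $f$ be an analytic function on $X$ with $f(\mathbf 0)=0$ whose critical locus $\Sigma f$ is a curve through $\mathbf 0$ contained in $V(f)$. All statements are about germs at $\mathbf 0$, and $X$ is shrunk freely. Write $\mathfrak m\subset\mathcal O_{X,\mathbf 0}$ for the maximal ideal.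

The object on which everything turns is
$$B_f=\bigoplus_{i\ge 0}\mathcal O_X\,\partial_t^i\delta .$$
Here $\delta$ is a symbol to be read as the delta function $\delta(t-f)$. Differential operators in $z$ and $t$ act by
$$\partial_{z_j}(g\,\partial_t^i\delta)=\frac{\partial g}{\partial z_j}\,\partial_t^i\delta-g\,\frac{\partial f}{\partial z_j}\,\partial_t^{i+1}\delta,\qquad t\,(g\,\partial_t^i\delta)=fg\,\partial_t^i\delta-i\,g\,\partial_t^{i-1}\delta ,\tag{1}$$
and by the evident action of $\partial_t$ and of $\mathcal O_X$. In $D$-module language, $B_f$ is the direct image of $\mathcal O_X$ under the graph embedding $x\mapsto(x,f(x))$. It has two filtrations.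

**The Hodge filtration.** $F_qB_f=\bigoplus_{0\le i\le q}\mathcal O_X\,\partial_t^i\delta$, with $F_{-1}B_f=0$. Note that $F_q=F_{q-1}+\partial_tF_{q-1}$ for $q\ge1$, and that $F_q=F_{q-1}+\mathcal O_X\,\partial_t^q\delta$: each step of $F$ adds a single generator.

**The Kashiwara–Malgrange filtration.** $V^\bullet B_f$ is the unique decreasing exhaustive filtration, discretely indexed by $\mathbb Q$, such that each $V^\alpha$ is locally finitely generated over $\mathcal D_X[t,\partial_tt]$, $tV^\alpha\subset V^{\alpha+1}$ with equality for $\alpha\gg0$, $\partial_tV^\alpha\subset V^{\alpha-1}$, and $\partial_tt-\alpha$ is nilpotent on $\mathrm{Gr}_V^\alpha=V^\alpha/V^{>\alpha}$.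

We also use the following facts. For a field $k$ put $P_k:=\phi_fk_X[n]$, the shifted sheaf of vanishing cycles.

- **(P)** $P_k$ is a perverse sheaf supported on $\Sigma f$, with $\mathcal H^j(P_k)_x=\widetilde H^{j+n}(F_{f,x};k)$, where $F_{f,x}$ is the Milnor fiber at $x$. It carries a monodromy automorphism $T$ inducing the Milnor monodromy on stalks.
- **(V)** $\mathcal O_X\delta\subset V^{>0}B_f$, because the roots of the Bernstein–Sato polynomial $b_f$ are negative rationals (Kashiwara 1976). For $0\le\alpha<1$, $DR(\mathrm{Gr}_V^\alpha B_f)$ is the $e^{-2\pi i\alpha}$-eigenpart of $P_{\mathbb C}$ for the semisimple part of $T$ (Kashiwara, Malgrange 1983).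

So the $D$-modules $\mathrm{Gr}_V^\alpha B_f$ with $0\le\alpha<1$ are the vanishing cycles of $f$, sorted by eigenvalue. Each inherits a filtration: $F_q\mathrm{Gr}_V^\alpha$ is the image of $F_qB_f\cap V^\alpha$, a coherent $\mathcal O_X$-module.

**Example ($f=x^a$ in one variable, $a\ge2$).** This is outside the setting above, since the critical locus is a point, but it shows the two filtrations at work. Put $\sigma=\partial_tt$. By (1), $tx^j\delta=x^{j+a}\delta$, $\sigma x^j\delta=x^{j+a}\partial_t\delta$ and $\partial_x(x^{j+1}\delta)=(j+1)x^j\delta-ax^{j+a}\partial_t\delta$. Hence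
$$\Big(\sigma-\frac{j+1}{a}\Big)x^j\delta=-\frac1a\,\partial_x\,(x^{j+1}\delta).\tag{2}$$
Give $\partial_t^ix^j\delta$ the index $\frac{j+1}a-i$, and let $U^r$ be the sum of the $\mathcal D_X\,\partial_t^ix^j\delta$ of index at least $r$. We check that $U^\bullet=V^\bullet$. Clearly $U^\bullet$ is exhaustive, discretely indexed, and $\partial_tU^r\subset U^{r-1}$. Since $t\,\partial_t^ix^j\delta=\partial_t^ix^{j+a}\delta-i\,\partial_t^{i-1}x^j\delta$, we have $tU^r\subset U^{r+1}$. Since $\sigma\partial_t^i=\partial_t^i(\sigma-i)$, (2) gives $(\sigma-\frac{j+1}a+i)\,\partial_t^ix^j\delta=-\frac1a\partial_x\,\partial_t^ix^{j+1}\delta$, which has strictly larger index, so $\sigma-r$ is zero on $\mathrm{Gr}_U^r$. For finite generation, let $i_0\ge0$ be the least integer with $i_0+r>0$. If $i>i_0$ and $\frac{j+1}a-i\ge r$, then $j+1\ge a(i+r)>a(i-i_0)$, so $j\ge a(i-i_0)$ and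
$$\partial_t^ix^j\delta=\partial_t^{i_0}\,\big(\partial_t^{\,i-i_0}t^{\,i-i_0}\big)\,x^{j'}\delta,\qquad j'=j-a(i-i_0).$$
Here $\partial_t^{\,i-i_0}t^{\,i-i_0}$ is a polynomial in $\sigma$, which can be moved to the left of $\partial_t^{i_0}$, and $\partial_t^{i_0}x^{j'}\delta$ has the same index as $\partial_t^ix^j\delta$. So $U^r$ is generated by the finitely many $\partial_t^ix^j\delta$ with $i\le i_0$ and $j$ minimal. For $r>0$ we have $i_0=0$, so by (2) $U^r=\mathcal D_X\,x^{j_0}\delta$ with $j_0=\lceil ar\rceil-1$, and $tU^r=\mathcal D_Xx^{j_0+a}\delta=U^{r+1}$. By uniqueness, $U=V$.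

Consequently, for $0\le j\le a-2$, $\mathrm{Gr}_V^{(j+1)/a}$ is generated over $\mathcal D_X$ by the class $[x^j\delta]$, and $x[x^j\delta]=0$. The Milnor fiber is $a$ points permuted cyclically, so on its reduced cohomology each $a$-th root of unity $\neq1$ is an eigenvalue. By (V), these $\mathrm{Gr}_V^{(j+1)/a}$ are nonzero, so $[x^j\delta]\ne0$. Moreover $F_0\mathrm{Gr}_V^{(j+1)/a}=\mathbb C\,[x^j\delta]$: if $hx^i\delta\in V^{(j+1)/a}$ with $h$ a unit and $i<j$, then $x^i\delta\in V^{>(i+1)/a}$, contradicting $[x^i\delta]\neq0$.

So $F_0$ of all the vanishing cycles together is $\bigoplus_{j=0}^{a-2}\mathbb C[x^j\delta]$, which is killed by $\mathfrak m$ and needs $a-1$ generators. But its part with the smallest index, $\alpha=1/a$, is $\mathbb C[\delta]$, which needs one. That is the general pattern.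

**Lemma 1 (cyclicity).** *Let $p\ge0$ be minimal such that $(F_p\mathrm{Gr}_V^{\alpha'}B_f)_{\mathbf 0}\ne0$ for some $\alpha'\in[0,1)$, and let $\alpha$ be the smallest such $\alpha'$ for this $p$. Then near $\mathbf 0$, $F_{p-1}\mathrm{Gr}_V^{\alpha'}B_f=0$ for all $\alpha'\in[0,1)$, and $(F_p\mathrm{Gr}_V^\alpha B_f)_{\mathbf 0}$ is a nonzero cyclic $\mathcal O_{X,\mathbf 0}$-module.*

*Proof.* Such a $p$ exists: the support of $P_{\mathbb C}$ contains $\mathbf 0$ (the stalks of $P_{\mathbb C}$ along $\Sigma f-\mathbf 0$ are nonzero, see Section 2), so by (V) some $\mathrm{Gr}_V^{\alpha'}$ is nonzero at $\mathbf 0$, and $F$ is exhaustive. Only finitely many $\alpha'\in[0,1)$ occur, so $\alpha$ exists. By minimality, the stalks at $\mathbf 0$ of the $F_{p-1}\mathrm{Gr}_V^{\alpha'}$ vanish. These are finitely many coherent sheaves, so they vanish near $\mathbf 0$.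

We claim that, at $\mathbf 0$, $F_qB_f\subset V^1$ for $0\le q<p$. The proof is by induction on $q$. First we show $F_q\subset V^0$. For $q=0$ this is $\mathcal O_X\delta\subset V^{>0}$. For $q\ge1$, $F_q=F_{q-1}+\partial_tF_{q-1}\subset V^1+\partial_tV^1\subset V^0$. Now move up from $V^0$: whenever $F_q\subset V^{\alpha'}$ with $\alpha'\in[0,1)$, its image in $\mathrm{Gr}_V^{\alpha'}$ is $F_q\mathrm{Gr}_V^{\alpha'}=0$, so $F_q\subset V^{>\alpha'}$. There are finitely many jumps in $[0,1)$, so $F_q\subset V^1$.

The same argument gives $F_p\subset V^0$. Since $F_p\mathrm{Gr}_V^{\alpha'}=0$ for $0\le\alpha'<\alpha$, moving up gives $F_p\subset V^\alpha$. Hence $F_p\mathrm{Gr}_V^\alpha$ is the image of all of $F_pB_f=F_{p-1}B_f+\mathcal O_X\,\partial_t^p\delta$. Since $F_{p-1}B_f\subset V^1\subset V^{>\alpha}$, the first summand maps to zero, and $F_p\mathrm{Gr}_V^\alpha$ is generated by the class of $\partial_t^p\delta$. It is nonzero at $\mathbf 0$ by the choice of $\alpha$. $\square$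

This is what the construction is for. We shall have a critical curve $C$, known to be irreducible, and want to show it is smooth. If $C$ is parametrized by $s$, the ring $\mathbb C\{s\}$, as a module over $\mathcal O_{X,\mathbf 0}$, needs as many generators as the multiplicity of $C$. We shall produce a nonzero quotient of the one-generator module of Lemma 1 that is a direct sum of copies of $\mathbb C\{s\}$. That forces multiplicity one.

## 2. Cohomology of the Milnor fiber against the transversal Milnor numbers

Here is the setting in full. Let $n\ge2$ and let $f:(\mathcal U,\mathbf 0)\to(\mathbb C,0)$ be complex analytic on an open neighborhood of the origin in $\mathbb C^{n+1}$, with $\dim_{\mathbf 0}\Sigma f=1$ (since $n\ge2$, $f$ is reduced). After a linear change of coordinates, assume $\dim_{\mathbf 0}\Sigma(f_{|V(z_0)})=0$. Take $\mathcal U$ so small that each irreducible component $C$ of $\Sigma f$ contains $\mathbf 0$, lies in $V(f)$, and has $C-\mathbf 0$ homeomorphic to a punctured disk. We write $X=\mathcal U$.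

At $\mathbf p\in C-\mathbf 0$ close to $\mathbf 0$, the slice $f_{|V(z_0-z_0(\mathbf p))}$ has an isolated critical point, with Milnor number $\mu_C={\stackrel{\circ}{\mu}}_C\ge1$. Moreover $\widetilde H^*(F_{f,\mathbf p};\mathbb Z)$ is nonzero only in degree $n-1$, where it is $\mathbb Z^{\mu_C}$.

At $\mathbf 0$ the Milnor fiber can have reduced cohomology only in degrees $n-1$ and $n$. The question, the generalized Bobadilla conjecture in David B. Massey, "A New Conjecture, a New Invariant, and a New Non-splitting Result", arXiv:1410.3316 (2014), asks about an extreme case. Suppose there is nothing in degree $n$, and in degree $n-1$ there is as much as all the transversal Milnor numbers together. Must $\Sigma f$ be a single smooth curve? It must.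

**Theorem 1.** *Suppose $\widetilde H^*(F_{f,\mathbf 0};\mathbb Z)$ is nonzero only in degree $n-1$, and $\widetilde H^{n-1}(F_{f,\mathbf 0};\mathbb Z)\cong\bigoplus_C\mathbb Z^{\mu_C}$. Then $\Sigma f$ has a single irreducible component, and it is smooth.* (Only the consequence with $\mathbb Q$-coefficients is used.)

Two complements, not used in the proof of Theorem 1, say what the hypothesis means and what survives when it is weakened.

**Theorem 2.** *In the setting above,*
$$\beta_f:=(-1)^n\big(\chi(F_{f,\mathbf 0})-1\big)+\sum_C\mu_C\ \ge0,$$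
*and the following are equivalent:*

- *(a) the hypothesis of Theorem 1;*
- *(b) for some field $k$: $\widetilde H^n(F_{f,\mathbf 0};k)=0$ and $\dim\widetilde H^{n-1}(F_{f,\mathbf 0};k)=\sum_C\mu_C$;*
- *(c) $\beta_f=0$;*
- *(d) $\Sigma f$ is a single smooth component $C$, and for a generic linear form $\ell$ the Milnor number of $f_{|V(\ell)}$ at $\mathbf 0$ equals $\mu_C$.*

*In this case $F_{f,\mathbf 0}$ is homotopy equivalent to a bouquet of $\mu_C$ spheres $S^{n-1}$.*

**Theorem 3.** *Let $p,\alpha$ be as in Lemma 1, and let $\lambda=e^{-2\pi i\alpha}$. If $\lambda$ is not an eigenvalue of the Milnor monodromy on $H^n(F_{f,\mathbf 0};\mathbb C)$, then some irreducible component of $\Sigma f$ is smooth. In particular, if all components of $\Sigma f$ are singular, then $H^n(F_{f,\mathbf 0};\mathbb Q)\ne0$.*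

## 3. A line, three lines, a cusp, and a line with a bad slice

**Example (a line).** Let $f=z_1^2+\dots+z_n^2$. Then $\Sigma f$ is the $z_0$-axis and $\mu_C=1$. By homogeneity the Milnor fiber is $\mathbb C\times\{z_1^2+\dots+z_n^2=1\}\simeq S^{n-1}$. The hypothesis of Theorem 1 holds, and the curve is a smooth line. The monodromy is $z_i\mapsto-z_i$, of degree $(-1)^n$ on $S^{n-1}$. Remember this sign.

**Example (three lines).** Let $f=xyz$ on $\mathbb C^3$, so $n=2$; the slice by $x+y+z=0$ is three distinct lines through a point. Then $\Sigma f$ is the union of the three axes, each with $\mu_C=1$, so $\sum_C\mu_C=3$. The Milnor fiber is $\{xyz=1\}\cong(\mathbb C^*)^2$, with $b_1=2$ and $b_2=1$. Both parts of the hypothesis fail.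

**Example (a cusp).** Let $f=(y^2-x^3)^2+z^2$ on $\mathbb C^3$. Setting the partial derivatives to zero gives $z=0$ and ($y^2=x^3$ or $x=y=0$), so $\Sigma f$ is the cusp $y^2=x^3$ in $z=0$. Away from $\mathbf 0$, with $u=y^2-x^3$ as a coordinate, $f=u^2+z^2$; the transversal type is $A_1$ and $\mu_C=1$. By the Oka–Sakamoto join theorem $F_{f,\mathbf 0}$ is homotopy equivalent to the suspension of the Milnor fiber of $(y^2-x^3)^2$, that is, of two disjoint copies of the Milnor fiber of $y^2-x^3$, each a bouquet of two circles. So $\widetilde H^1\cong\mathbb Z=\mathbb Z^{\mu_C}$ and $H^2\cong\mathbb Z^4$. The critical locus is irreducible but singular. Thus in Theorem 1 the condition on $\widetilde H^{n-1}$ alone does not suffice; the vanishing of $H^n$ is needed.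

**Example (a line with a bad slice).** Let $f=z(xz-y^2)$ on $\mathbb C^3$. By homogeneity $F_{f,\mathbf 0}\cong\{f=1\}$; there $z\neq0$ and one solves for $x$, so $F_{f,\mathbf 0}\cong\mathbb C^*\times\mathbb C$, with $b_1=1$ and $b_2=0$. The partials $z^2,\,-2yz,\,2xz-y^2$ vanish together exactly on the $x$-axis. The slice by $V(x-z)$ is $z(z^2-y^2)$, which has an isolated critical point. Along $x=1$ we see $z(z-y^2)$, of type $A_3$, so $\mu_C=3$ and $\beta_f=b_2-b_1+\mu_C=2$. So $H^n=0$ alone does not give $\beta_f=0$. The component is smooth, in accordance with Theorem 3, while by Theorem 2 condition (d) fails.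

## 4. The perverse sheaf of vanishing cycles under the hypothesis

A sensible first attempt is topological: use the perverse sheaf $P:=P_{\mathbb Q}$ and the monodromy. It proves half of Theorem 1.

**Perverse sheaves on a curve.** Let $K$ be a constructible complex supported on a curve. It is perverse exactly when $\mathcal H^j(K)=0$ for $j\notin\{-1,0\}$, $\mathcal H^0(K)$ is supported at points, and $H^k_{\{x\}}(K)=0$ for $k<0$ and every $x$. For instance, on a disk, a local system placed in degree $-1$ and a skyscraper placed in degree $0$ are perverse.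

**Normalizations.** For each component $C$ let $\pi_C:\widetilde C\to C\subset X$ be the normalization. Since $C-\mathbf 0$ is a connected punctured disk, $C$ is unibranch at $\mathbf 0$. So $\widetilde C$ is a disk with a coordinate $s$, $\pi_C$ is finite and a homeomorphism onto $C$, and it is an isomorphism over $C-\mathbf 0$, which is smooth after shrinking. For the cusp, $\pi_C(s)=(s^2,s^3,0)$.

**The complex $IC_C:=\pi_{C*}\mathbb Q_{\widetilde C}[1]$ is a simple perverse sheaf.** Its only cohomology sheaf is in degree $-1$, and $H^k_{\{\mathbf 0\}}(IC_C)=H^{k+1}_{\{0\}}(\widetilde C;\mathbb Q)$ is nonzero only for $k=1$, so it is perverse. Let $0\to A\to IC_C\to A'\to0$ be exact in perverse sheaves. Off $\mathbf 0$ we have a rank-one local system, so after shrinking one of $A,A'$ is a skyscraper at $\mathbf 0$ in degree $0$. If it is $A$, then $A=0$, because maps $\mathbb Q_{\mathbf 0}\to IC_C$ are elements of $H^0_{\{\mathbf 0\}}(IC_C)=0$. If it is $A'$, then $A'=0$, because maps $IC_C\to\mathbb Q_{\mathbf 0}$ are linear forms on $\mathcal H^0(IC_C)_{\mathbf 0}=0$.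

**Step 1.** *This step determines $P$: under the hypothesis of Theorem 1, $P\cong\bigoplus_CIC_C^{\mu_C}$.*

On $C-\mathbf 0$ (after shrinking), $P=L_C[1]$ with $L_C$ a local system of rank $\mu_C$. The local cohomology sequence at $\mathbf 0$ contains
$$H^{-1}_{\{\mathbf 0\}}(P)\to\mathcal H^{-1}(P)_{\mathbf 0}\to\bigoplus_CH^0(C-\mathbf 0;L_C).\tag{3}$$
The first term is zero by perversity, so the second map is injective. By hypothesis its source has dimension $\sum_C\mu_C$. Its target has dimension at most $\sum_C\operatorname{rank}L_C=\sum_C\mu_C$. Hence the map is an isomorphism, and $\dim H^0(C-\mathbf 0;L_C)=\mu_C$ for every $C$; that is, every $L_C$ is constant.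

By hypothesis $\mathcal H^j(P)_{\mathbf 0}=0$ for $j\ne-1$, so $P=G[1]$ for a sheaf $G$ on $\Sigma f$. Let $j:\Sigma f-\mathbf 0\hookrightarrow\Sigma f$. The adjunction $G\to j_*j^{-1}G$ is an isomorphism off $\mathbf 0$, and at $\mathbf 0$ it is the isomorphism in (3). So $G=j_*\big(\bigoplus_C\mathbb Q_{C-\mathbf 0}^{\mu_C}\big)$. The direct image of $\mathbb Q_{C-\mathbf 0}$ has stalk $H^0(C-\mathbf 0;\mathbb Q)=\mathbb Q$ at $\mathbf 0$, because $C-\mathbf 0$ is connected, and it equals $\pi_{C*}\mathbb Q_{\widetilde C}$. Therefore $G=\bigoplus_C\pi_{C*}\mathbb Q_{\widetilde C}^{\mu_C}$.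

**Step 2.** *This step shows that there is only one component.* It uses the following theorem.

- **(A)** (A'Campo 1973) If $df(x)=0$, then $\sum_i(-1)^i\operatorname{tr}(T;H^i(F_{f,x};\mathbb Q))=0$, where $T$ is the Milnor monodromy.

Fix $\mathbf p_C\in C-\mathbf 0$ for each $C$. By Step 1 the restriction map
$$\widetilde H^{n-1}(F_{f,\mathbf 0};\mathbb Q)\to\bigoplus_C\widetilde H^{n-1}(F_{f,\mathbf p_C};\mathbb Q),$$
which is the map $G_{\mathbf 0}\to\bigoplus_CG_{\mathbf p_C}$, is an isomorphism. It commutes with $T$, since $T$ is an automorphism of the sheaf. At $\mathbf 0$ and at each $\mathbf p_C$ the reduced cohomology sits in degree $n-1\ge1$ only, and $H^0=\mathbb Q$ with $T=1$. So (A) reads $1+(-1)^{n-1}\operatorname{tr}(T;\widetilde H^{n-1})=0$, that is, $\operatorname{tr}T=(-1)^n$ at each of these points. Comparing traces on both sides of the isomorphism, $(-1)^n=\sum_C(-1)^n$. Hence there is exactly one component $C$, and $P\cong IC_C^{\mu_C}$.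

At this point the topological approach has nothing left to say. The sheaf $\pi_{C*}\mathbb Q_{\widetilde C}$ is the constant sheaf on a space homeomorphic to a disk, whether $C$ is smooth or a cusp, and A'Campo's identity at $\mathbf 0$ is now the same as at $\mathbf p_C$. To see that $C$ is smooth we need a structure that knows the functions on $C$, not just its topology. The Hodge filtration of Section 1 is such a structure: its pieces are $\mathcal O_X$-modules.

## 5. Counting generators over a singular curve

Put $m_C=\min_i\operatorname{ord}_s(z_i\circ\pi_C)$. For the cusp, $m_C=2$.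

**Lemma 2.** *(i) $m_C=1$ if and only if $C$ is smooth at $\mathbf 0$. (ii) If $E'$ is a free $\mathcal O_{\widetilde C}$-module of rank $r$, then $\dim_{\mathbb C}(\pi_{C*}E')_{\mathbf 0}/\mathfrak m(\pi_{C*}E')_{\mathbf 0}=r\,m_C$.*

*Proof.* (i) If $m_C=1$, some $z_i\circ\pi_C$ is a local coordinate on $\widetilde C$, so $\mathbb C\{z_i\}\to\mathbb C\{s\}$ is onto, and so is $\mathcal O_{C,\mathbf 0}\to\mathbb C\{s\}$. This last map is injective, so $\mathcal O_{C,\mathbf 0}\cong\mathbb C\{s\}$ and $C$ is smooth. Conversely, if $C$ is smooth, $\pi_C$ is an isomorphism and some $z_i$ restricts to a function of order one. (ii) The ideal $\mathfrak m$ acts on $\mathbb C\{s\}$ through the $z_i\circ\pi_C$, so $\mathfrak m\,\mathbb C\{s\}=(s^{m_C})$, and the quotient is $(\mathbb C\{s\}/(s^{m_C}))^r$. $\square$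

For the cusp, $\mathbb C\{s\}$ over $\mathcal O_C=\mathbb C\{s^2,s^3\}$ is minimally generated by $1$ and $s$. By contrast, a nonzero cyclic module $N$ has $\dim N/\mathfrak mN=1$, by Nakayama.

## 6. The lowest Hodge piece of a Hodge module supported on a curve

We use Hodge modules as a black box with stated properties. A Hodge module on $X$ carries, among other data, a rational perverse sheaf $K$ and a regular holonomic $D$-module $H$ with $DR(H)\cong K\otimes\mathbb C$. It also carries an increasing exhaustive filtration $F_qH$ by coherent $\mathcal O_X$-modules, zero for $q\ll0$.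

**Strict support.** An object has strict support a closed irreducible $Z$ if its support is $Z$ and it has no nonzero subobject or quotient object supported on a proper closed analytic subset of $Z$. On a disk $\Delta$, the $D$-module $\mathcal O_\Delta$ has strict support $\Delta$, while $\mathcal O_\Delta(*0)$ does not, since its quotient $\mathcal O_\Delta(*0)/\mathcal O_\Delta$ is supported at $0$. The constant variation $\mathbb Q$ on $\Delta$ gives the pure Hodge module with $H=\mathcal O_\Delta$, $F_0H=\mathcal O_\Delta$, $F_{-1}H=0$.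

- **(S1)** (M. Saito 1988, 1990) $\phi_{f,\ne1}\mathbb Q_X[n]$ and $\phi_{f,1}\mathbb Q_X[n]$ underlie mixed Hodge modules. Up to a constant shift of the index of $F$ in each of the two, their filtered $D$-modules are $\bigoplus_{0<\alpha<1}(\mathrm{Gr}_V^\alpha B_f,F)$ and $(\mathrm{Gr}_V^0B_f,F)$. The weight filtration $W$ is the shifted monodromy filtration of the nilpotent part of the monodromy, so it is compatible with the decomposition over $\alpha$. The $\mathrm{Gr}^W_k$ are polarizable pure Hodge modules, which decompose by strict support. Mixed Hodge modules form an abelian category whose morphisms are strict for $F$ (that is, $\varphi(F_qM)=F_qM'\cap\varphi(M)$), so each $F_q$ is an exact functor to $\mathcal O_X$-modules.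
- **(S2)** (Saito 1990, Thm. 3.21) For $Z\subset X$ closed irreducible, polarizable pure Hodge modules with strict support $Z$ correspond, by an equivalence of categories, to polarizable variations of Hodge structure with quasi-unipotent local monodromies on smooth dense Zariski-open subsets of $Z$.
- **(S3)** (Saito 1988, Thm. 5.3.1) For a projective morphism and a polarizable pure Hodge module, the filtered direct image complex is strict and its cohomologies are polarizable pure Hodge modules.

The shifts in (S1) are harmless, because we always work inside one of the two modules.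

**Lemma 3.** *Let $\mathcal H$ be a polarizable pure Hodge module on $X$ with strict support a component $C$, with filtered $D$-module $(H,F)$, and suppose $F_{p-1}H=0$.*

1. *As $\mathcal O_X$-modules, $F_pH\cong\pi_{C*}E$ with $E$ a free $\mathcal O_{\widetilde C}$-module of finite rank (possibly $0$).*
2. *If $e$ is a projector of the $D$-module $H$ preserving $F$, then $(F_p(eH))_{\mathbf 0}=e(F_pH)_{\mathbf 0}\cong(\pi_{C*}E')_{\mathbf 0}$ with $E'$ free.*

*Proof.* Write $\pi=\pi_C$.

**Step A.** *This step writes $\mathcal H$ as a direct image from the smooth curve $\widetilde C$.* After shrinking, $\mathcal H$ corresponds by (S2) to a variation of Hodge structure on $C-\mathbf 0$. Pull it back to $\widetilde C-0\cong C-\mathbf 0$, and let $\widetilde{\mathcal H}$, with filtered $D$-module $(\widetilde M,F)$, be the pure Hodge module on $\widetilde C$ with strict support $\widetilde C$ that (S2) associates with it.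

The morphism $\pi$ is projective. Indeed, $(\pi,s):\widetilde C\to X\times\mathbb P^1$ is an injective immersion because $s$ is a coordinate, and it is proper because $\pi$ is; so it is a closed embedding over $X$. By (S3), $\pi_*\widetilde{\mathcal H}$ is a polarizable pure Hodge module (only degree $0$ occurs, as $\pi$ is finite). Its perverse sheaf is $\pi_*K$, where $K$ is the intermediate extension $(\tilde\jmath_*L)[1]$ of the local system $L$ on $\widetilde C-0$. Since $\pi$ is a homeomorphism onto $C$, $\pi_*K$ is the intermediate extension from $C-\mathbf 0$. So $\pi_*\widetilde{\mathcal H}$ has no summand supported at $\mathbf 0$; it has strict support $C$. It has the same generic variation as $\mathcal H$. By (S2), $\mathcal H\cong\pi_*\widetilde{\mathcal H}$, and $(H,F)\cong\pi_+(\widetilde M,F)$.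

**Step B.** *This step computes the lowest piece of a direct image.* Use right $D$-modules; passing between left and right tensors with a free module $\omega$ of rank one and shifts the index of $F$ by a constant. Factor $\pi$ as the graph embedding $\gamma:\widetilde C\to\widetilde C\times X$ followed by the projection $\mathrm{pr}$ to $X$. Then
$$\gamma_+\widetilde M=\widetilde M[\partial_{z_0},\dots,\partial_{z_n}],\qquad F_q(\gamma_+\widetilde M)=\sum_\nu F_{q-|\nu|}\widetilde M\,\partial^\nu .$$
The direct image under $\mathrm{pr}$ is $\mathrm{pr}_*$ of the filtered complex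
$$F_{q-1}(\gamma_+\widetilde M)\otimes\Theta_{\widetilde C}\to F_q(\gamma_+\widetilde M)\qquad\text{in degrees }-1,0,$$
and $\mathrm{pr}_*$ is exact here because $\mathrm{pr}$ is finite on the support. Suppose $F_{q-1}\widetilde M=0$. Then $F_{q-1}(\gamma_+\widetilde M)=0$ and $F_q(\gamma_+\widetilde M)=F_q\widetilde M\otimes1$, so the $F_q$-part of the complex is just $\mathrm{pr}_*(F_q\widetilde M\otimes1)$ in degree $0$. The functions $z_i-z_i\circ\pi$ kill $F_q\widetilde M\otimes1$, so as an $\mathcal O_X$-module this is $\pi_*F_q\widetilde M$. Strictness says that the zeroth cohomology of the $F_q$-part injects into $H$, with image $F_qH$. Hence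
$$F_{q-1}\widetilde M=0\ \Longrightarrow\ F_qH\cong\pi_*F_q\widetilde M.\tag{4}$$

**Step C.** *This step proves (1).* If $\widetilde M=0$ there is nothing to prove. Otherwise apply (4) to the lowest $q$ with $F_q\widetilde M\ne0$. It gives $F_qH\ne0$, so $q\ge p$. Hence $F_{p-1}\widetilde M=0$, and (4) with $q=p$ gives $F_pH\cong\pi_*E$ with $E=F_p\widetilde M$. This $E$ is $\mathcal O_{\widetilde C}$-coherent. It is torsion-free: on $\widetilde C-0$ it lies in a vector bundle, and a torsion element at $0$ would generate a nonzero $D$-submodule of $\widetilde M$ supported at $0$, which strict support excludes. On a smooth curve, torsion-free coherent modules are locally free; so $E$ is free near $0$.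

**Step D.** *This step proves (2): it cuts out a summand that need not be a Hodge module itself.* If $x\in eH\cap F_pH$, then $x=ex\in e(F_pH)$, and conversely $e(F_pH)\subset eH\cap F_pH$. So $F_p(eH)=e(F_pH)$. On stalks at $\mathbf 0$, $e$ is an $\mathcal O_{C,\mathbf 0}$-linear endomorphism of $E_0$, a torsion-free $\mathbb C\{s\}$-module. We show it is $\mathbb C\{s\}$-linear. Since $\mathbb C\{s\}$ is the normalization of $\mathcal O_{C,\mathbf 0}$, any $g\in\mathbb C\{s\}$ can be written $g=a/b$ with $a,b\in\mathcal O_{C,\mathbf 0}$, $b\ne0$. For $u\in E_0$,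
$$b\,e(gu)=e(bgu)=e(au)=a\,e(u)=b\,g\,e(u),$$
so $e(gu)=g\,e(u)$ by torsion-freeness. Hence $eE_0$ is a finitely generated torsion-free $\mathbb C\{s\}$-module, and therefore free. $\square$

**Example (the cusp).** Take the constant variation on the normalization of $C=\{y^2=x^3\}$. As right modules, the lowest piece of $\widetilde M=\omega_{\widetilde C}$ is $\omega_{\widetilde C}$ itself, and by (4) the lowest piece of the direct image is $\pi_*\omega_{\widetilde C}=\mathbb C\{s\}\,ds$. It needs two generators over $\mathcal O_X$, namely $ds$ and $s\,ds$.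

## 7. Smoothness of the critical curve

**Step 3.** *This step completes the proof of Theorem 1 by comparing Lemma 1 with Lemma 3.* By Steps 1 and 2, $P\cong IC_C^{\mu_C}$ is semisimple and isotypic, so every subquotient of $P$ is a sum of copies of $IC_C$.

Take $p,\alpha$ as in Lemma 1. Let $\mathcal M=\phi_{f,\ne1}\mathbb Q_X[n]$ if $\alpha>0$, and $\mathcal M=\phi_{f,1}\mathbb Q_X[n]$ if $\alpha=0$. Its perverse sheaf is a direct summand of $P$. Let $M_\alpha=\mathrm{Gr}_V^\alpha B_f$, the $\alpha$-summand of the filtered $D$-module of $\mathcal M$. By Lemma 1, $(F_pM_\alpha)_{\mathbf 0}$ is nonzero and cyclic.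

Lemma 3 needs a pure Hodge module, so we pass to a graded piece of $W$. Cyclicity passes to quotients and not to submodules, so the piece must be chosen at the top. Let $k$ be the largest integer with $(F_p\mathrm{Gr}^W_kM_\alpha)_{\mathbf 0}\ne0$; it exists because $W$ is finite near $\mathbf 0$ and $(F_pM_\alpha)_{\mathbf 0}\neq0$. Since the higher pieces vanish, $F_pM_\alpha\subset W_kM_\alpha$ at $\mathbf 0$. Hence
$$N:=(F_p\mathrm{Gr}^W_kM_\alpha)_{\mathbf 0},$$
the image of $F_pM_\alpha\cap W_kM_\alpha=F_pM_\alpha$ in $\mathrm{Gr}^W_k$, is a nonzero quotient of a cyclic module, and $\dim N/\mathfrak mN=1$.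

On the other hand, $\mathrm{Gr}^W_k\mathcal M$ is a polarizable pure Hodge module whose perverse sheaf is a nonzero sum of copies of $IC_C$, so it has strict support $C$. By Lemma 1, $F_{p-1}$ vanishes on all the $\mathrm{Gr}_V^{\alpha'}B_f$ with $\alpha'\in[0,1)$, so it vanishes on $\mathrm{Gr}^W_k\mathcal M$. By (S1), $\mathrm{Gr}^W_k$ of the filtered $D$-module is the direct sum of its $\alpha'$-parts, so the projector onto the $\alpha$-part is $D$-linear and preserves $F$. Lemma 3 gives $N\cong(\pi_{C*}E')_{\mathbf 0}$ with $E'$ free of some rank $r$, and $r\ge1$ since $N\ne0$. By Lemma 2(ii),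
$$1=\dim N/\mathfrak mN=r\,m_C .$$
Therefore $m_C=1$, and $C$ is smooth by Lemma 2(i). This proves Theorem 1. $\blacksquare$

Restricting to the index $\alpha$ cannot be skipped in this argument: the example $x^a$ of Section 1 shows that $F_p$ of all the vanishing cycles together may need many generators.

## 8. The polar curve and the number $\beta_f$

We prove Theorem 2.

**Step 1.** *This step proves $\beta_f\ge0$ and the equivalence of (a), (b), (c).* $F_{f,\mathbf 0}$ has the homotopy type of a finite CW complex of dimension $n$ (Milnor) and is $(n-2)$-connected (Kato–Matsumoto). With $b_i(k)=\dim\widetilde H^i(F_{f,\mathbf 0};k)$ this gives $\chi(F_{f,\mathbf 0})-1=(-1)^nb_n(k)+(-1)^{n-1}b_{n-1}(k)$, so for every field $k$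
$$\beta_f=b_n(k)+\Big(\sum_C\mu_C-b_{n-1}(k)\Big).\tag{5}$$
The reduced integral cohomology of $F_{f,\mathbf p}$ is $\mathbb Z^{\mu_C}$ in degree $n-1$, so by universal coefficients the local systems $\mathcal H^{-1}(P_k)_{|C-\mathbf 0}$ have rank $\mu_C$ over $k$. Since $P_k$ is perverse, the second map in (3), with $k$-coefficients, is injective, so $b_{n-1}(k)\le\sum_C\mu_C$. Both terms of (5) are therefore $\ge0$. Hence $\beta_f\ge0$, and $\beta_f=0$ if and only if both terms vanish, which is condition (b) for $k$. As (c) does not mention $k$, (b) for one $k$, (c), and (b) for all $k$ are equivalent.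

Assume (b) for all $k$. For $i\ne n-1$ and every prime $\ell$, the group $\widetilde H^i(F_{f,\mathbf 0};\mathbb Z)\otimes\mathbb F_\ell$ embeds in $\widetilde H^i(F_{f,\mathbf 0};\mathbb F_\ell)=0$. A finitely generated group with this property is zero. The $\ell$-torsion of $\widetilde H^{n-1}(F_{f,\mathbf 0};\mathbb Z)$ is a quotient of $\widetilde H^{n-2}(F_{f,\mathbf 0};\mathbb F_\ell)=0$, so this group is free. Its rank is $\sum_C\mu_C$, from $k=\mathbb Q$. This is (a). Conversely, (a) gives (b) with $k=\mathbb Q$.

**Step 2.** *This step relates $\mu_C$ to the slice by a hyperplane.* Take $z_0=\ell$ generic. This does not change $\mu_C=\operatorname{rank}\widetilde H^{n-1}(F_{f,\mathbf p})$. Write $\partial_i=\partial/\partial z_i$. Near $\mathbf 0$,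
$$V(\partial_1f,\dots,\partial_nf)\cap V(z_0)=\Sigma(f_{|V(z_0)})=\{\mathbf 0\},$$
so the scheme $V(\partial_1f,\dots,\partial_nf)$, cut out by $n$ equations in dimension $n+1$, is a one-dimensional complete intersection. Its underlying curve contains $\Sigma f$. Let the relative polar curve $\Gamma$ be the part of its cycle made of the components not in $\Sigma f$, with their multiplicities. We claim that the cycle is $\Gamma+\sum_C\mu_C[C]$.

To find the multiplicity along $C$, take $\mathbf p\in C-\mathbf 0$ near $\mathbf 0$, off $\Gamma$ and off the other components. The function $z_0$ is not constant on $C$, so $(z_0\circ\pi_C)'\neq0$ for small $s\ne0$, and $V(z_0-z_0(\mathbf p))$ is transverse to $C$ at $\mathbf p$. The multiplicity is therefore the local intersection number with $V(z_0-z_0(\mathbf p))$. A complete intersection is Cohen–Macaulay, so this number is $\dim\mathcal O_{X,\mathbf p}/(\partial_1f,\dots,\partial_nf,z_0-z_0(\mathbf p))$, the Milnor number $\mu_C$ of the slice. Intersecting the cycle with $V(z_0)$ at $\mathbf 0$ gives likewise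
$$\mu(f_{|V(z_0)},\mathbf 0)=(\Gamma\cdot V(z_0))_{\mathbf 0}+\sum_C\mu_C\,(C\cdot V(z_0))_{\mathbf 0}.\tag{6}$$

**Step 3.** *This step computes $\chi(F_{f,\mathbf 0})$.* By Lê (1973), $F_{f,\mathbf 0}$ is obtained up to homotopy from $F_{f_{|V(z_0)},\mathbf 0}$ by attaching $(\Gamma\cdot V(f))_{\mathbf 0}$ cells of dimension $n$. Along a parametrized branch $\gamma$ of $\Gamma$, the functions $\partial_1f,\dots,\partial_nf$ vanish, so $(f\circ\gamma)'=(\partial_0f\circ\gamma)\,(z_0\circ\gamma)'$. Here $\partial_0f\circ\gamma\not\equiv0$, since the branch is not in $\Sigma f$, and $z_0\circ\gamma$ is not constant, since $V(\partial_1f,\dots,\partial_nf)\cap V(z_0)=\{\mathbf 0\}$. Comparing orders, $\operatorname{ord}(f\circ\gamma)-1=\operatorname{ord}(\partial_0f\circ\gamma)+\operatorname{ord}(z_0\circ\gamma)-1$. Summing over branches with multiplicity,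
$$(\Gamma\cdot V(f))_{\mathbf 0}=(\Gamma\cdot V(\partial_0f))_{\mathbf 0}+(\Gamma\cdot V(z_0))_{\mathbf 0}.$$
The slice $f_{|V(z_0)}$ is a function of $n$ variables with an isolated critical point, so $\chi(F_{f_{|V(z_0)},\mathbf 0})=1+(-1)^{n-1}\mu(f_{|V(z_0)},\mathbf 0)$. Adding the cells and using (6),
$$\chi(F_{f,\mathbf 0})=1+(-1)^n\Big[(\Gamma\cdot V(\partial_0f))_{\mathbf 0}-\sum_C\mu_C\,(C\cdot V(z_0))_{\mathbf 0}\Big].\tag{7}$$

**Step 4.** *This step proves that (c) implies (d), and the bouquet statement.* Since (c) implies (a), Theorem 1 gives one component $C$, smooth, and $(C\cdot V(z_0))_{\mathbf 0}=1$ for generic $z_0$. Substituting (7) in the definition of $\beta_f$ gives $0=\beta_f=(\Gamma\cdot V(\partial_0f))_{\mathbf 0}$. As $\partial_0f(\mathbf 0)=0$, a nonempty $\Gamma$ would make this number positive; so $\Gamma=\emptyset$. By (6), $\mu(f_{|V(z_0)},\mathbf 0)=\mu_C$, which is (d). No cells are attached, so $F_{f,\mathbf 0}\simeq F_{f_{|V(z_0)},\mathbf 0}$, a bouquet of $\mu_C$ spheres $S^{n-1}$.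

**Step 5.** *This step proves that (d) implies (c).* Now $\Sigma f=C$ is smooth and $(C\cdot V(z_0))_{\mathbf 0}=1$ for generic $z_0$. By (6) and (d), $(\Gamma\cdot V(z_0))_{\mathbf 0}=0$, so $\Gamma=\emptyset$. Then (7) gives $\chi(F_{f,\mathbf 0})=1-(-1)^n\mu_C$, so $\beta_f=-\mu_C+\mu_C=0$. $\blacksquare$

## 9. Hodge modules at the origin and a missing eigenvalue

We prove Theorem 3. Now $P$ is not known to be semisimple, there may be several components, and $\mathrm{Gr}^W_k\mathcal M$ may have a summand supported at $\mathbf 0$. The eigenvalue hypothesis removes that summand's contribution to $F_p$.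

**Step 1.** *This step sets up $N$ and decomposes it.* Define $\mathcal M$, $M_\alpha$, $k$ and $N$ as in Section 7, and let $M=\bigoplus_{\alpha'}M_{\alpha'}$ be the filtered $D$-module of $\mathcal M$. The construction of $N=(F_p\mathrm{Gr}^W_kM_\alpha)_{\mathbf 0}$ used only Lemma 1. So again $N$ is nonzero and cyclic, and $F_{p-1}M=0$. By strict support, after shrinking,
$$\mathrm{Gr}^W_k\mathcal M=\mathcal Q\oplus\bigoplus_C\mathcal H_C,$$
with $\mathcal Q$ supported at $\mathbf 0$ and $\mathcal H_C$ of strict support $C$ (or zero). There are no nonzero $D$-morphisms between summands with different strict supports $Z\neq Z'$: the image is supported in $Z\cap Z'$, which is proper in $Z$ or in $Z'$, and the image is a quotient of a module with strict support $Z$ and a submodule of one with strict support $Z'$. Hence the projector onto the $\alpha$-part respects the decomposition. Let $Q_\alpha$ be the $\alpha$-part of the $D$-module of $\mathcal Q$.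

**Step 2.** *This step shows that $M_\alpha$ has no quotient supported on a hyperplane.* Put $z=z_0$. Since $\Sigma f\cap V(z)\subset\Sigma(f_{|V(z)})$, the support of $\mathcal M$ meets $V(z)$ only at $\mathbf 0$. Put $K=DR\,M_\alpha$ and let $i$ be the inclusion of $\mathbf 0$. Maps from $K$ to a skyscraper $i_*A$ are maps $i^*K\to A$, and $i^*K$ lives in degrees $\le0$; so the largest quotient of $K$ supported at $\mathbf 0$ is $\mathcal H^0(K)_{\mathbf 0}$. By (V) and (P) this is the generalized eigenspace $H^n(F_{f,\mathbf 0};\mathbb C)_\lambda$, which is zero by hypothesis. By the Riemann–Hilbert correspondence, $M_\alpha$ has no nonzero quotient supported in $V(z)$.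

**Step 3.** *This step proves $F_p\mathrm{Gr}^0_{V_z}M_\alpha=0$, where $V_z$ is the Kashiwara–Malgrange filtration along the smooth hypersurface $V(z)$.* As an example of $V_z$: on $\mathcal O_X$ it is the $z$-adic filtration, with $\mathrm{Gr}^1_{V_z}=\mathcal O_X/z\mathcal O_X$ and $\mathrm{Gr}^0_{V_z}=0$. The conclusion of Step 2 is equivalent (Saito 1988, 5.1.4) to the surjectivity of
$$\mathrm{can}=\partial_z:\mathrm{Gr}^1_{V_z}M_\alpha\to\mathrm{Gr}^0_{V_z}M_\alpha .$$
Now $\mathrm{can}:\psi_{z,1}\mathcal M\to\phi_{z,1}\mathcal M$ is a morphism of mixed Hodge modules which sends $F_{q-1}\mathrm{Gr}^1_{V_z}$ to $F_q\mathrm{Gr}^0_{V_z}$. By (S1) it is strict: $\partial_zF_{q-1}\mathrm{Gr}^1_{V_z}$ is the whole intersection of $F_q\mathrm{Gr}^0_{V_z}$ with the image. Since $M$ is the direct sum of the $M_{\alpha'}$ as a filtered $D$-module, strictness holds on each summand. With surjectivity on the $\alpha$-summand and $F_{p-1}M=0$,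
$$F_p\mathrm{Gr}^0_{V_z}M_\alpha=\partial_z\,F_{p-1}\mathrm{Gr}^1_{V_z}M_\alpha=0.$$

**Step 4.** *This step deduces $F_pQ_\alpha=0$.* Since $\phi_{z,1}$ is exact on mixed Hodge modules and $F_p$ is exact, $F_p\mathrm{Gr}^0_{V_z}(\mathrm{Gr}^W_kM_\alpha)$ is a subquotient of $F_p\mathrm{Gr}^0_{V_z}M_\alpha=0$. In particular $F_p\mathrm{Gr}^0_{V_z}Q_\alpha=0$. Being supported at $\mathbf 0$, $Q_\alpha=Q_0[\partial_{z_0},\dots,\partial_{z_n}]$ with $\mathfrak mQ_0=0$ and, up to a constant shift of index, $F_qQ_\alpha=\sum_\nu F_{q-|\nu|}Q_0\,\partial^\nu$. As $F_{p-1}Q_\alpha=0$, only $\nu=0$ contributes to $F_p$, so $F_pQ_\alpha\subset Q_0\subset\ker z$.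

Next we locate $\ker z$ in $V_z$. We have $Q_\alpha=\bigoplus_{i\ge0}\partial_z^i\ker z$, and for $u\in\ker z$,
$$\partial_zz\,\partial_z^iu=\partial_z(\partial_z^iz-i\,\partial_z^{i-1})u=-i\,\partial_z^iu .$$
So $\partial_z^i\ker z$ has $V_z$-index $-i$. Hence $V_z^{>0}Q_\alpha=0$ and $V_z^0Q_\alpha=\mathrm{Gr}^0_{V_z}Q_\alpha=\ker z$. Therefore $F_pQ_\alpha\subset F_p\mathrm{Gr}^0_{V_z}Q_\alpha=0$.

**Step 5.** *This step counts generators.* By Step 4 the summand $\mathcal Q$ contributes nothing to $N$. Lemma 3, applied to each $\mathcal H_C$ and the projector onto its $\alpha$-part, gives $N\cong\bigoplus_C(\pi_{C*}E_C)_{\mathbf 0}$ with $E_C$ free of rank $r_C$. By Lemma 2(ii),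
$$1=\dim N/\mathfrak mN=\sum_Cr_C\,m_C .$$
So some $C$ has $r_C=m_C=1$, and this $C$ is smooth by Lemma 2(i).

For the last assertion, if $H^n(F_{f,\mathbf 0};\mathbb Q)=0$, then $\lambda$ is not an eigenvalue on $H^n(F_{f,\mathbf 0};\mathbb C)=0$, so some component is smooth. Hence, if all components are singular, $H^n(F_{f,\mathbf 0};\mathbb Q)\ne0$. $\blacksquare$

The cusp of Section 3 agrees with this: its only component is singular, and $H^2\cong\mathbb Z^4$ is nonzero.
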